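# Real parts of quasinilpotent operators in finite von Neumann algebras

## 1. Trace-zero matrices are of the form $T+T^*$ with $T$ nilpotent

Let $B=B^*\in M_n(\mathbb C)$. If $B=T+T^*$ with $T$ nilpotent, then $\operatorname{tr}B=2\operatorname{Re}\operatorname{tr}T=0$. For matrices the converse is easy.

**Proposition 1.** Let $B=B^*\in M_n(\mathbb C)$ with $\operatorname{tr} B=0$. Then $B$ is unitarily equivalent to a matrix with zero diagonal, and $B=T+T^*$ for some nilpotent $T\in M_n(\mathbb C)$.

**Proof.** We first get the zero diagonal, by induction on $n$. For $n=1$ we have $B=0$. Let $n\ge2$, and let $b,b'$ be members of an orthonormal eigenbasis, $b$ for the largest eigenvalue $\mu$ and $b'\ne b$ for the smallest eigenvalue $\nu$. Since the eigenvalues sum to $0$, we have $\nu\le0\le\mu$. For $w_\theta=\cos\theta\, b+\sin\theta\, b'$ the number $\langle Bw_\theta,w_\theta\rangle=\mu\cos^2\theta+\nu\sin^2\theta$ moves continuously from $\mu$ to $\nu$, so it vanishes for some $\theta$. Take that unit vector as the last basis vector. The compression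 of $B$ to its orthogonal complement is self-adjoint of trace $0$ and size $n-1$, so by induction it has zero diagonal in a suitable orthonormal basis. This gives zero diagonal for $B$.

Once the diagonal is zero, let $T$ be the strictly upper triangular part. Then $T$ is nilpotent and $T+T^*$ is the matrix. Conjugate back. $\square$

Two cases by hand. For $B=\operatorname{diag}(1,-1)$, rotation by $45^\circ$ gives $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, so $T=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ up to conjugation. For $B=\operatorname{diag}(n-1,-1,\dots,-1)$, note that $J_n-1$, where $J_n$ is the $n\times n$ matrix with all entries $1$, has the same eigenvalues and zero diagonal. So $T$ can be taken to be $U_n$, the strictly upper triangular matrix with all entries above the diagonal equal to $1$. This $U_n$ will return several times.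

What changes if one matrix is replaced by a bounded sequence $a=(B_n)_{n\ge1}$ with $B_n\in M_n(\mathbb C)$ self-adjoint of trace $0$, or by a matrix whose entries are functions? For the sequence, Proposition 1 gives nilpotent $T_n$ one at a time, and nothing in its proof makes $(T_n)$ bounded. Even if it is bounded, the nilpotency index may be $n$, so the sequence need not be nilpotent. We ask for the natural substitute, quasinilpotence, and must find out whether the $T_n$ can be chosen with uniform control.

## 2. The center-valued trace, quasinilpotence, and four theorems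

**Definition (quasinilpotent).** An element $z$ of a Banach algebra is quasinilpotent if its spectrum is $\{0\}$; equivalently, $\lim_{k\to\infty}\|z^k\|^{1/k}=0$.

A matrix is quasinilpotent exactly when it is nilpotent. In $\bigoplus_{n\ge1}M_n(\mathbb C)$ (always the $\ell^\infty$-sum: bounded sequences, supremum norm) this is no longer so. Let $S_n$ be the matrix with ones just above the diagonal and zeros elsewhere. Then $\|S_n^k\|=1$ for $k<n$ and $S_n^k=0$ for $k\ge n$. So $z=\bigoplus_n\frac1nS_n$ satisfies $\|z^k\|=\sup_{n>k}n^{-k}=(k+1)^{-k}$: quasinilpotent, not nilpotent.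

**Definition (finite algebras and their types).** Projections $q,g$ in a von Neumann algebra $\mathcal M$ are equivalent, $q\sim g$, if $q=u^*u$ and $g=uu^*$ for some $u\in\mathcal M$; we write $q\precsim g$ if $q$ is equivalent to a subprojection of $g$. The algebra is finite if $v^*v=1$ implies $vv^*=1$. Every finite von Neumann algebra is the direct sum of a finite type I algebra and an algebra of type II$_1$. The finite type I algebras are, up to isomorphism, the $\ell^\infty$-sums
$$\bigoplus_{n\ge1} M_n(A_n),\qquad A_n\ \text{an abelian von Neumann algebra (possibly }0).$$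
Type II$_1$ means finite with no nonzero projection $q$ for which $q\mathcal Mq$ is abelian.

**Definition (center-valued trace).** Let $\mathcal M$ be a finite von Neumann algebra with center $\mathcal Z(\mathcal M)$. Its center-valued trace is the unique positive linear map $\tau:\mathcal M\to\mathcal Z(\mathcal M)$ with $\tau(xy)=\tau(yx)$ for all $x,y\in\mathcal M$ and $\tau(c)=c$ for all $c\in\mathcal Z(\mathcal M)$.

On $M_n(A)$, $A$ abelian, the map $x\mapsto\frac1n\sum_ix_{ii}$ (viewed as a scalar matrix over $A$) has these properties, so by uniqueness it is $\tau$. On a direct sum $\tau$ acts summand by summand. For $M_2(L^\infty[0,1])$, for instance, $\tau(x)=0$ says that $x(s)$ has trace zero for almost every $s$. In a II$_1$ factor the center is $\mathbb C1$ and $\tau$ is the scalar trace.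

The following question is from Ken Dykema, Junsheng Fang and Anna Skripka, "Upper triangular Toeplitz matrices and real parts of quasinilpotent operators", arXiv:1206.5080 (2012). If $\mathcal M$ is a finite type I von Neumann algebra and $a=a^*\in\mathcal M$ has center-valued trace zero, must there be a quasinilpotent $z\in\mathcal M$ with $a=z+z^*$? The answer is yes, with a rate. We shall prove four theorems.

**Theorem A (matrices, uniformly in $n$).** Let $B=B^*\in M_n(\mathbb C)$ with $\operatorname{tr}B=0$. There is a nilpotent $T\in M_n(\mathbb C)$ with $T+T^*=B$ and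
$$\|(1-\lambda T)^{-1}\|\le e^{50\|B\||\lambda|}\ (\lambda\in\mathbb C),\qquad \|T^k\|\le\Big(\frac{136\|B\|}{k}\Big)^k\ (k\ge1).$$

**Theorem B (finite type I).** Let $\mathcal M$ be a finite type I von Neumann algebra and $a=a^*\in\mathcal M$ with $\tau(a)=0$. There is $z\in\mathcal M$ with $a=z+z^*$ and $\|z^k\|\le(136\|a\|/k)^k$ for all $k\ge1$. In particular $z$ is quasinilpotent.

**Theorem C (all finite algebras, with converse).** Let $\mathcal M$ be any finite von Neumann algebra and $a=a^*\in\mathcal M$. The following are equivalent: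

1. $\tau(a)=0$;
2. $a=z+z^*$ for some quasinilpotent $z\in\mathcal M$;
3. $a=z+z^*$ for some $z\in\mathcal M$ with $\|z^k\|\le(136\|a\|/k)^k$ for all $k\ge1$.

**Theorem D (the rate is optimal).** Let $\mathcal M=\bigoplus_{n\ge1}M_n(\mathbb C)$ and $a=\bigoplus_n(P_n-\frac1n1)$, with $P_n$ a rank-one projection. Then $\tau(a)=0$ and $\|a\|=1$, and every quasinilpotent $z\in\mathcal M$ with $z+z^*=a$ satisfies $\|z^k\|\ge\frac1{(k+1)!}$ for all $k\ge0$. So the decay $\|z^k\|^{1/k}=O(1/k)$ in B and C cannot be improved in order, and $z$ cannot in general be chosen nilpotent.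

## 3. Two ways the triangular part goes wrong as $n$ grows

The sensible first attempt in $\bigoplus_nM_n(\mathbb C)$ is to use Proposition 1 as it stands: put each $B_n$ into zero-diagonal form, and let $T_n$ be the strictly upper triangular part. It fails in two independent ways.

**Example 1 (the norms blow up).** Let $B_n$ have entries $\frac{i}{j-k}$ for $j\ne k$ and zero diagonal; it is self-adjoint. The function $\varphi(\theta)=\theta-\pi$ on $(0,2\pi)$ has Fourier coefficients $\hat\varphi(0)=0$ and $\hat\varphi(m)=\frac1{2\pi}\int_0^{2\pi}(\theta-\pi)e^{-im\theta}d\theta=\frac im$ for $m\neq0$. So $\langle B_nx,x\rangle=\frac1{2\pi}\int_0^{2\pi}\varphi(\theta)\big|\sum_kx_ke^{ik\theta}\big|^2d\theta$, and $\|B_n\|\le\pi$ for every $n$. But for the strictly upper part $T_n$ and the unit vector $v=n^{-1/2}(1,\dots,1)$,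
$$|\langle T_nv,v\rangle|=\frac1n\sum_{m=1}^{n-1}\frac{n-m}{m}=\sum_{m=1}^{n-1}\frac1m-\frac{n-1}n\ge\log n-1 .$$
So the $T_n$ are not even bounded.

**Example 2 (bounded, but the powers do not decay).** Let $B_n=S_n+S_n^*$. The diagonal is zero, $\|B_n\|\le2$, and the recipe gives $T_n=S_n$. Since $\|S_n^k\|=1$ for $k<n$, the operator $z=\bigoplus_nS_n$ has $\|z^k\|=1$ for all $k$. Each summand is nilpotent, and $z$ has spectral radius $1$.

**Example 3 (a good case).** Let $B_n=\frac1n(J_n-1)=P_n-\frac1n1$ with $P_n=\frac1nJ_n$, and $T_n=\frac1nU_n$. The $(i,j)$ entry of $U_n^k$ counts the chains $i<i_1<\dots<i_{k-1}<j$, so it is at most $n^{k-1}/(k-1)!$. The norm of an $n\times n$ matrix is at most $n$ times its largest entry in modulus, so $\|T_n^k\|\le\frac1{(k-1)!}$ for all $k\ge1$, uniformly in $n$. Moreover, for $v=n^{-1/2}(1,\dots,1)$,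
$$v^*T_n^kv=\frac1{n^{k+1}}\binom n{k+1}\longrightarrow\frac1{(k+1)!}\qquad(n\to\infty),$$
because the sum of all entries of $U_n^k$ counts the $(k+1)$-element subsets of $\{1,\dots,n\}$.

So the zero-diagonal form must be chosen with care, and Example 3 shows a rate one may hope for: $\|T^k\|\le(C\|B\|/k)^k$ with $C$ independent of $n$. How would a recursive construction produce such a bound? Suppose $\operatorname{diag}(d)$ is rewritten as $\begin{pmatrix}E&F\\F&E\end{pmatrix}$ with $E$ of half the size, and that $E$ is already of the form $T'+T'^*$ up to a change of basis. Then $T=\begin{pmatrix}T'&F\\0&T'\end{pmatrix}$ (with $F$ in the new basis) has the right real part. Powers of $T$ are sums of many terms $T'^iFT'^j$. Inverses behave better: $(1-\lambda T)^{-1}$ is a product of three simple factors, so the logarithm of its norm is at most $2\log\|(1-\lambda T')^{-1}\|$ plus a small term. If $E$ were only no larger than $\operatorname{diag}(d)$, doubling at every level would be fatal. If instead $E$ is half as large in some gauge $\omega$, then a bound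 $\rho(x)$ for the log-norm in the range $\omega|\lambda|\le x$ obeys a recursion of the form
$$\rho(x)\le2\rho(x/2)+2\log(1+\kappa x),$$
and starting from a constant for small $x$ this gives linear growth in $x$. Thus $(1-\lambda T)^{-1}$ has exponential type bounded by a constant times $\omega$, and Cauchy's estimate turns this into $\|T^k\|\le(C\omega/k)^k$. The depth of the recursion, which is about $\log_2n$, does not enter. The next section makes this exact, and Section 5 finds the gauge.

## 4. Resolvents of exponential type have powers of size $(C/k)^k$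

Fix the constants
$$\kappa=\sqrt{3/2},\qquad x_0=\frac1{4\kappa},\qquad B_0=2,\qquad B_r=B_{r-1}^2\,(1+2^{r-2})^2\quad(r\ge1).$$

**Step 1 (growth of $B_r$).** This step solves the recursion. Taking logarithms and dividing by $2^r$,
$$2^{-r}\log B_r=2^{-(r-1)}\log B_{r-1}+2^{1-r}\log(1+2^{r-2}).$$
The term with $r=1$ adds $\log\frac32$. For $r\ge2$ we have $1+2^{r-2}\le2^{r-1}$, so the term adds at most $2^{1-r}(r-1)\log2$, and $\sum_{r\ge2}2^{1-r}(r-1)=\sum_{m\ge1}m2^{-m}=2$. Therefore
$$2^{-r}\log B_r\le\log2+\log\tfrac32+2\log2=\log12<\tfrac52,\qquad\text{so}\qquad B_r\le e^{\frac52\,2^r}\quad(r\ge0). \tag{1}$$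

**Step 2 (inverse of a block triangular matrix).** This step is the engine of the recursion. If $A$ and $Y$ are invertible, then
$$\begin{pmatrix}A&X\\0&Y\end{pmatrix}=\begin{pmatrix}1&0\\0&Y\end{pmatrix}\begin{pmatrix}1&X\\0&1\end{pmatrix}\begin{pmatrix}A&0\\0&1\end{pmatrix},$$
as one checks by multiplying the last two factors, which gives $\begin{pmatrix}A&X\\0&1\end{pmatrix}$, and then by the first. Inverting factor by factor, with $\begin{pmatrix}1&X\\0&1\end{pmatrix}^{-1}=\begin{pmatrix}1&-X\\0&1\end{pmatrix}$ of norm at most $1+\|X\|$,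
$$\Big\|\begin{pmatrix}A&X\\0&Y\end{pmatrix}^{-1}\Big\|\le\max(1,\|A^{-1}\|)\,(1+\|X\|)\,\max(1,\|Y^{-1}\|).\tag{2}$$
The blocks may have different sizes, and the entries may lie in any C*-algebra.

**Step 3 (from dyadic resolvent bounds to powers).** This step converts what the recursion will give into the bounds of Theorem A.

**Lemma 2.** Suppose $T$ is a nilpotent element of a unital C*-algebra, $\omega>0$, $\|T\|\le2\kappa\omega$, and $\|(1-\lambda T)^{-1}\|\le B_r$ whenever $r\ge0$ is an integer and $\omega|\lambda|\le2^rx_0$. Then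
$$\|(1-\lambda T)^{-1}\|\le e^{25\omega|\lambda|}\ (\lambda\in\mathbb C),\qquad\|T^k\|\le\Big(\frac{25e\,\omega}k\Big)^k\ (k\ge1).$$

**Proof.** Put $x=\omega|\lambda|$. If $x>x_0$, choose $r\ge1$ with $2^{r-1}x_0<x\le2^rx_0$. Then $2^r<2x/x_0$, and by (1) the norm is at most $\exp\big(\frac52\cdot\frac{2x}{x_0}\big)=e^{20\kappa x}\le e^{25x}$, since $20\kappa=24.49\ldots$.

If $x\le x_0$, then $\|\lambda T\|\le2\kappa x\le\frac12$, so the norm is at most $(1-2\kappa x)^{-1}$. The convex function $-\log(1-t)$ is $0$ at $t=0$ and $\log2$ at $t=\frac12$, so $-\log(1-t)\le2t\log2$ on $[0,\frac12]$. Hence the norm is at most $e^{4\kappa x\log2}\le e^{25x}$.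

Since $T$ is nilpotent, $(1-\lambda T)^{-1}=\sum_k\lambda^kT^k$ is a polynomial in $\lambda$. Cauchy's estimate on the circle $|\lambda|=\rho$ gives $\|T^k\|\le\rho^{-k}e^{25\omega\rho}$, and $\rho=k/(25\omega)$ gives the second claim. $\square$

## 5. Partial sums as the gauge: pairing neighbors

For $d\in\mathbb R^n$ with $\sum_ld_l=0$ put $s_0=0$, $s_l=d_1+\dots+d_l$ (so $s_n=0$), and
$$\omega(d)=\max_ls_l-\min_ls_l .$$
Three observations explain why this is a good gauge. First, $|d_l|=|s_l-s_{l-1}|\le\omega(d)$. Secondly, averaging neighbors halves it: if $n=2q$ and $e_l=\frac12(d_{2l-1}+d_{2l})$, the partial sums of $e$ are the numbers $\frac12s_{2l}$, so $\omega(e)\le\frac12\omega(d)$. Thirdly, $\omega(d)$ is invariant under cyclic shifts of $d$: extend $s$ periodically with period $n$, which is possible because $s_n=s_0$; a shift by $m$ replaces the set $\{s_0,\dots,s_{n-1}\}$ by its translate by $-s_m$.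

The gauge depends on the order of the entries: for $m$ ones followed by $m$ minus ones it is $m$, for the alternating order it is $1$. The first lemma says that a good order always exists.

**Lemma 3.** Any real numbers $d_1,\dots,d_n$ with sum $0$ can be ordered so that $\omega(d)\le\max_ld_l-\min_ld_l$.

**Proof.** Choose greedily, keeping all partial sums in $[\min d,\max d]$, an interval that contains $s_0=0$. Suppose the current partial sum is $s$ and numbers remain. If $s\le0$, the remaining numbers have sum $-s\ge0$, so one of them, say $d'$, is $\ge0$; choose it. Then $\min d\le s\le s+d'\le d'\le\max d$. If $s>0$, the remaining sum is $<0$, so some remaining $d'$ is negative; choose it. Then $\min d\le d'<s+d'<s\le\max d$. $\square$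

**Lemma 4.** For every $d\in\mathbb R^n$ with $\sum d_l=0$ there are a strictly upper triangular real matrix $T$ and a real orthogonal $V$ with $V\operatorname{diag}(d)V^t=T+T^t$ such that, with $\omega=\omega(d)$:

(a) $\|T\|\le2\kappa\omega$;

(b) $\|(1-\lambda T)^{-1}\|\le B_r$ whenever $r\ge0$ is an integer and $\omega|\lambda|\le2^rx_0$.

Before the proof, here is the construction for $d=(3,-1,-1,-1)$. The partial sums are $0,3,2,1,0$, so $\omega=3$. Pairing gives averages $e=(1,-1)$ and half-differences $f=(2,0)$. For $e$ we know $T'=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, with $V'=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. Then $V'\operatorname{diag}(2,0)V'^t=\begin{pmatrix}1&1\\1&1\end{pmatrix}$, and $\begin{pmatrix}T'&V'FV'^t\\0&T'\end{pmatrix}$ is the matrix $U_4$ of Section 1. So the recursion finds the good matrix of Example 3.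

**Proof.** We use induction on $n$. For $n=1$ take $T=0$, $V=1$. If $\omega(d)=0$ then $d=0$ and $T=0$ by (a), which is consistent with (b).

**Step 1 (even size: rotate pairs).** This step constructs $T$ for $n=2q$. Put $e_l=\frac12(d_{2l-1}+d_{2l})$ for $1\le l\le q$; then $\sum e_l=0$ and $\omega(e)\le\omega/2$. Rotation by $45^\circ$ shows that $\operatorname{diag}(d_{2l-1},d_{2l})$ is orthogonally equivalent to $\begin{pmatrix}e_l&f_l\\f_l&e_l\end{pmatrix}$ with $|f_l|=\frac12|d_{2l-1}-d_{2l}|\le\omega$. Collecting the first vectors of all pairs, then the second ones, $\operatorname{diag}(d)$ is orthogonally equivalent to $\begin{pmatrix}E&F\\F&E\end{pmatrix}$ with $E=\operatorname{diag}(e)$ and $F=\operatorname{diag}(f)$. Let $T',V'$ be given by induction for $e$. Conjugating by $V'\oplus V'$ turns both copies of $E$ into $T'+T'^t$ and both copies of $F$ into the symmetric matrix $V'FV'^t$. So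
$$T=\begin{pmatrix}T'&V'FV'^t\\0&T'\end{pmatrix}$$
is strictly upper triangular and $T+T^t$ is orthogonally equivalent to $\operatorname{diag}(d)$.

**Step 2 (odd size: find a triple that can replace a pair).** This step deals with the obstacle to pairing when $n=2q+1\ge3$. We pair the first $2q-2$ entries and treat the last three together, using one dimension to place a zero on the diagonal.

After a cyclic shift, which does not change $\omega$ and permutes the basis, we may assume that $\{d_{n-2},d_{n-1},d_n\}$ contains a number $\ge0$ and a number $\le0$. Indeed, if some $d_i=0$, shift so that it is among the last three. Otherwise both signs occur, so some cyclically adjacent pair has opposite signs; shift that pair into the last three places.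

Let $D_3=\operatorname{diag}(d_{n-2},d_{n-1},d_n)$. If an entry is $0$, its basis vector is a real unit vector on which the quadratic form of $D_3$ vanishes. Otherwise take basis vectors $b,b'$ with entries of opposite sign; on $\cos\theta\,b+\sin\theta\,b'$ the form moves continuously from one entry to the other, so it vanishes at some real unit vector. Use this vector as the third basis vector. The compression of $D_3$ to its orthogonal complement is a real symmetric $2\times2$ matrix of trace $d_{n-2}+d_{n-1}+d_n$; in its eigenbasis, a rotation by $45^\circ$ makes its diagonal constant. Hence $D_3$ is orthogonally equivalent to a real symmetric $\beta=(\beta_{ij})$ with diagonal $(e_q,e_q,0)$, where $e_q=\frac12(d_{n-2}+d_{n-1}+d_n)$.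

The Hilbert–Schmidt norm of $\beta$ equals that of $D_3$, so the strictly upper triangular part of $\beta$ has Hilbert–Schmidt norm
$$\Big(\tfrac12\big(d_{n-2}^2+d_{n-1}^2+d_n^2-2e_q^2\big)\Big)^{1/2}\le\Big(\tfrac32\omega^2\Big)^{1/2}=\kappa\omega. \tag{3}$$
This is where $\kappa$ comes from. For example, $d=(2,-1,-1)$ has $\omega=2$, and one may take $\beta=J_3-1$, with $e_1=0$; the left side of (3) is $\sqrt3$ and the right side is $\sqrt6$.

**Step 3 (odd size: assemble $T$).** For $l<q$ define $e_l,f_l$ as in Step 1. The partial sums of $e=(e_1,\dots,e_q)$ are $\frac12s_{2l}$ for $l<q$, and $\frac12s_n=0$ for $l=q$. So again $\sum e_l=0$ and $\omega(e)\le\omega/2$. Reordering the basis, $\operatorname{diag}(d)$ is orthogonally equivalent to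
$$\begin{pmatrix}E&F&u\\F&E&v\\u^t&v^t&0\end{pmatrix},\quad E=\operatorname{diag}(e),\ F=\operatorname{diag}(f_1,\dots,f_{q-1},\beta_{12}),\ u=\beta_{13}\epsilon_q,\ v=\beta_{23}\epsilon_q,$$
with $\epsilon_q$ the last basis vector of $\mathbb R^q$. Take $T',V'$ by induction for $e$, conjugate by $V'\oplus V'\oplus1$, and put
$$T=\begin{pmatrix}T'&V'FV'^t&V'u\\0&T'&V'v\\0&0&0\end{pmatrix}.$$
Again $T$ is strictly upper triangular and $T+T^t$ is orthogonally equivalent to $\operatorname{diag}(d)$.

**Step 4 (norm bound (a)).** This step separates what is inherited from what is new. Write $T=T_0+N$ with $T_0=T'\oplus T'$ in the even case and $T_0=T'\oplus T'\oplus0$ in the odd case. Undoing the conjugation by $V'\oplus V'(\oplus1)$ and the reordering, $N$ becomes a direct sum of matrices $\begin{pmatrix}0&f_l\\0&0\end{pmatrix}$, of norm $|f_l|\le\omega\le\kappa\omega$, and, in the odd case, the strictly upper part of $\beta$, of norm at most $\kappa\omega$ by (3). So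
$$\|N\|\le\kappa\omega,\qquad \|T\|\le\|T'\|+\|N\|\le2\kappa\cdot\frac\omega2+\kappa\omega=2\kappa\omega .$$

**Step 5 (resolvent bound (b)).** This step runs the recursion of Section 3. If $r=0$, then $\|\lambda T\|\le2\kappa\omega|\lambda|\le2\kappa x_0=\frac12$, so the inverse has norm at most $2=B_0$. Let $r\ge1$. Then $\omega(e)|\lambda|\le\frac12\cdot2^rx_0=2^{r-1}x_0$, so $\|(1-\lambda T')^{-1}\|\le B_{r-1}$ by induction. The off-diagonal blocks of $1-\lambda T$ are, up to sign, submatrices of $\lambda N$, so their norms are at most $\kappa\omega|\lambda|\le\kappa2^rx_0=2^{r-2}$.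

In the even case, (2) with $A=Y=1-\lambda T'$ gives the bound $B_{r-1}^2(1+2^{r-2})\le B_r$. In the odd case, apply (2) first to the lower right $2\times2$ block:
$$\Big\|\begin{pmatrix}1-\lambda T'&-\lambda V'v\\0&1\end{pmatrix}^{-1}\Big\|\le B_{r-1}(1+2^{r-2}),$$
and then to $1-\lambda T$, with $A=1-\lambda T'$, with $Y$ the block just treated and $X=-\lambda\,(V'FV'^t\ \ V'u)$:
$$\|(1-\lambda T)^{-1}\|\le B_{r-1}\,(1+2^{r-2})\cdot B_{r-1}(1+2^{r-2})=B_r.\qquad\square$$

**Proof of Theorem A.** If $B=0$ take $T=0$. Otherwise order the eigenvalues of $B$ as in Lemma 3 to get $d$ with $0<\omega(d)\le\max d-\min d\le2\|B\|$; here $\omega(d)>0$ because $d\ne0$. Take $T$ from Lemma 4. Since $T$ is real, $T^t=T^*$, and $T+T^*$ has the same eigenvalues as $B$. Conjugating by a unitary we may assume $T+T^*=B$; conjugation preserves nilpotency and all the norms. Lemma 2 with $\omega=\omega(d)$ gives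
$$\|(1-\lambda T)^{-1}\|\le e^{25\omega|\lambda|}\le e^{50\|B\||\lambda|},\qquad\|T^k\|\le\Big(\frac{50e\|B\|}k\Big)^k\le\Big(\frac{136\|B\|}k\Big)^k,$$
since $50e=135.9\ldots$. $\square$

## 6. Finite type I algebras: choosing $T$ measurably

For $\bigoplus_nM_n(\mathbb C)$, Theorem A already gives Theorem B. In general the entries of $a$ lie in an abelian algebra, and we must choose $T$ as a function of the matrix in a way that produces an element of the algebra. Continuity is not needed, only Borel measurability, because a von Neumann algebra has a Borel functional calculus. We use the Kuratowski–Ryll-Nardzewski theorem: if $F$ assigns to each point $B$ of a measurable space a nonempty closed subset of a Polish space, and $\{B:F(B)\cap U\ne\emptyset\}$ is measurable for each open $U$, then there is a measurable map $\mathbf T$ with $\mathbf T(B)\in F(B)$ for all $B$.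

**Step 1 (reduction to one summand).** This step uses the uniformity in $n$. The case $a=0$ is trivial, so normalize $\|a\|=1$; multiplying the resulting $z$ by the original norm restores the general case. Write $\mathcal M=\bigoplus_nM_n(A_n)$. Then $a=\bigoplus a_n$ with $\|a_n\|\le1$ and $\tau(a_n)=0$. If we find $z_n\in M_n(A_n)$ with $z_n+z_n^*=a_n$ and $\|z_n^k\|\le(136/k)^k$ for all $k\ge1$, then $z=\bigoplus z_n$ is bounded by $136$, and it satisfies $z+z^*=a$ and $\|z^k\|\le(136/k)^k$. So let $\mathcal M=M_n(A)$ with $A$ abelian, $a=(a_{ij})$, $\|a\|\le1$ and $\sum_ia_{ii}=0$.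

**Step 2 (a Borel choice on matrices).** This step solves the problem for all matrices at once. Let $K=\{B=B^*\in M_n(\mathbb C):\operatorname{tr}B=0,\ \|B\|\le1\}$ and
$$\Gamma=\{(B,T)\in K\times M_n(\mathbb C):\ T+T^*=B,\ \|T^k\|\le(136/k)^k\ \text{ for all }k\ge1\}.$$
All conditions are closed, and $\|T\|\le136$ by the condition for $k=1$, so $\Gamma$ is compact. By Theorem A each fiber $F(B)=\{T:(B,T)\in\Gamma\}$ is nonempty, and it is closed. If $C\subseteq M_n(\mathbb C)$ is closed, then $\{B:F(B)\cap C\ne\emptyset\}$ is the projection to $K$ of the compact set $\Gamma\cap(K\times C)$, hence compact. An open $U$ is a countable union of closed sets, so $\{B:F(B)\cap U\ne\emptyset\}$ is a countable union of compact sets, hence Borel. The selection theorem gives a Borel map $\mathbf T:K\to M_n(\mathbb C)$ with $\mathbf T(B)\in F(B)$ for all $B\in K$. It is bounded by $136$.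

**Step 3 (transport to $M_n(A)$).** This step turns the Borel map into an element of the algebra. Identify $A=C(\Omega)$ with $\Omega$ compact, so that $M_n(A)=C(\Omega,M_n(\mathbb C))$ isometrically and $a$ becomes a continuous function $\hat a$. It takes values in $K$, since $a=a^*$, $\|a\|\le1$ and $\sum_i a_{ii}=0$. The composition $\mathbf T\circ\hat a$ is only a Borel function on $\Omega$, so it need not be an element of $C(\Omega)\otimes M_n$. Instead we use the functional calculus. The unital $*$-homomorphism $C(K)\to A$, $g\mapsto g\circ\hat a$, composed with a faithful normal representation of $A$ on a Hilbert space, has a spectral measure on $K$; integrating bounded Borel functions against it gives operators in the von Neumann algebra generated by the image, hence in $A$. This is a $*$-homomorphism $\Phi:B_b(K)\to A$ from the bounded Borel functions that extends the given one.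

Applying $\Phi$ to entries gives a $*$-homomorphism $\Phi_n:M_n(B_b(K))\to M_n(A)$ of C*-algebras, which is therefore contractive; on the left the norm is the supremum over $K$ of the matrix norm. It sends the coordinate function $\iota(B)=B$ to $a$, because the entries of $\iota$ are continuous. Put $z=\Phi_n(\mathbf T)$. Then
$$z+z^*=\Phi_n(\mathbf T+\mathbf T^*)=\Phi_n(\iota)=a,\qquad\|z^k\|=\|\Phi_n(\mathbf T^k)\|\le\sup_{B\in K}\|\mathbf T(B)^k\|\le(136/k)^k .$$
Since $\|z^k\|^{1/k}\le136/k\to0$, $z$ is quasinilpotent. This proves Theorem B. $\square$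

## 7. Quasinilpotent elements have center-valued trace zero

We start the proof of Theorem C. The implication (3)$\Rightarrow$(2) is clear, since $\|z^k\|^{1/k}\le136\|a\|/k\to0$.

**(2)$\Rightarrow$(1).** For matrices, $\operatorname{tr}T=0$ because $T$ is similar to a strictly upper triangular matrix. The substitute is that a quasinilpotent $z$ is similar, inside $\mathcal M$, to elements of arbitrarily small norm.

Let $z$ be quasinilpotent and $\varepsilon>0$. The series
$$h=\sum_{k\ge0}\varepsilon^{-2k}z^{*k}z^k$$
converges in norm, because $\big(\varepsilon^{-2k}\|z^k\|^2\big)^{1/k}\to0$. Its sum satisfies $h\ge1$; let $s=h^{1/2}\ge1$, which is invertible in $\mathcal M$. Shifting the index, $z^*s^2z=\sum_{k\ge0}\varepsilon^{-2k}z^{*(k+1)}z^{k+1}=\varepsilon^2(s^2-1)\le\varepsilon^2s^2$. Hence $(szs^{-1})^*(szs^{-1})=s^{-1}z^*s^2zs^{-1}\le\varepsilon^2$, that is, $\|szs^{-1}\|\le\varepsilon$.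

The map $\tau$ is contractive: if $\chi$ is a character of $\mathcal Z(\mathcal M)$, then $\chi\circ\tau$ is positive and $\chi(\tau(1))=1$, so it is a state, and $\|\tau(x)\|=\sup_\chi|\chi(\tau(x))|\le\|x\|$. By the trace property $\tau(z)=\tau(szs^{-1})$, so $\|\tau(z)\|\le\varepsilon$. As $\varepsilon$ was arbitrary, $\tau(z)=0$. Positivity gives $\tau(z^*)=\tau(z)^*$, so $\tau(a)=\tau(z)+\tau(z)^*=0$. $\square$

## 8. Type II$_1$ algebras: halving at the median

It remains to show (1)$\Rightarrow$(3). Write $\mathcal M$ as the direct sum of a finite type I algebra and a type II$_1$ algebra. The trace splits, both components of $a$ have norm at most $\|a\|$, and Theorem B handles the first. So let $\mathcal N$ be of type II$_1$ with center $Z$. We use standard facts (Kadison–Ringrose, *Fundamentals of the Theory of Operator Algebras* II, §§8.2, 8.4):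

- $\tau$ is normal and faithful;
- for projections $q,g$: $\tau(q)\le\tau(g)$ implies $q\precsim g$, and $\tau(q)=\tau(g)$ implies $q\sim g$;
- every $h\in Z$ with $0\le h\le1$ equals $\tau(q)$ for some projection $q\in\mathcal N$.

Consequently, if $g$ is a projection and $0\le h\le\tau(g)$ with $h\in Z$, there is a projection $p'\le g$ with $\tau(p')=h$: take $q$ with $\tau(q)=h$; then $q\precsim g$, so $q\sim p'\le g$ and $\tau(p')=\tau(q)$.

There are no eigenvalues to order now, and partial sums make no sense. There is a substitute gauge: the length $\beta-\alpha$ of a central interval with $\alpha\le a\le\beta$. Pair the part of $a$ above its median $t$ with the part below. The averages of elements of $[t,\beta]$ with elements of $[\alpha,t]$ lie in $[\frac{t+\alpha}2,\frac{\beta+t}2]$, which is half as long. The parity problem of Section 5 disappears, since $\mathcal N$ has a projection of trace exactly $\frac12$. In general the median is a central element, and the following lemma constructs it.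

**Lemma 5 (median).** For $a=a^*\in\mathcal N$ there are a projection $p\in\mathcal N$ commuting with $a$ with $\tau(p)=\frac12$, and $t=t^*\in Z$, such that $ap\ge tp$ and $a(1-p)\le t(1-p)$.

**Proof.** **Step 1 (dyadic cuts).** This step finds approximate medians. For $r\in\mathbb R$ let
$$e_r=1_{(r,\infty)}(a),\qquad c_r=1_{[1/2,\infty)}(\tau(e_r))\in Z .$$
The projections $e_r$ decrease in $r$, hence so do the elements $\tau(e_r)$. The $c_r$ decrease too: $1_{[1/2,\infty)}$ is the decreasing pointwise limit of nondecreasing continuous functions $\varphi_m$; for $h'\le h$ in the abelian algebra $Z$ we have $\varphi_m(h')\le\varphi_m(h)$, and we pass to strong limits. By definition $c_r\tau(e_r)\ge\frac12c_r$ and $(1-c_r)\tau(e_r)\le\frac12(1-c_r)$. Moreover $c_r=1$ for $r<-\|a\|$ and $c_r=0$ for $r\ge\|a\|$.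

For $j\ge0$ and $k\in\mathbb Z$ put $d_k^{(j)}=c_{k2^{-j}}-c_{(k+1)2^{-j}}$. For fixed $j$ these are central projections, finitely many nonzero, with sum $1$ by telescoping, and $d_k^{(j)}=d_{2k}^{(j+1)}+d_{2k+1}^{(j+1)}$. On the part $d_k^{(j)}$ of the center the median lies between $k2^{-j}$ and $(k+1)2^{-j}$. Accordingly put
$$t_j=\sum_kk2^{-j}d_k^{(j)},\qquad E_j=\sum_kd_k^{(j)}e_{k2^{-j}},\qquad F_j=\sum_kd_k^{(j)}e_{(k+1)2^{-j}} .$$

**Step 2 (monotonicity and estimates).** This step prepares the limit $j\to\infty$. Splitting $d_k^{(j)}$ into $d_{2k}^{(j+1)}$ and $d_{2k+1}^{(j+1)}$, we find $t_{j+1}=t_j+2^{-j-1}\sum_kd_{2k+1}^{(j+1)}$. So $t_j\le t_{j+1}\le t_j+2^{-j-1}$, and $t_j\to t\in Z$ in norm. On $d_{2k}^{(j+1)}$ the projection $E_{j+1}$ uses the cut $k2^{-j}$, as $E_j$ does, and on $d_{2k+1}^{(j+1)}$ it uses the larger cut $(2k+1)2^{-j-1}$; so $E_{j+1}\le E_j$. Similarly $F_{j+1}$ uses the smaller cut $(2k+1)2^{-j-1}$ on $d_{2k}^{(j+1)}$ and the same cut $(k+1)2^{-j}$ on $d_{2k+1}^{(j+1)}$; so $F_{j+1}\ge F_j$. Clearly $F_j\le E_j$.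

Since $d_k^{(j)}\le c_{k2^{-j}}$, we have $d_k^{(j)}\tau(e_{k2^{-j}})\ge\frac12d_k^{(j)}$; summing, $\tau(E_j)\ge\frac12$. Since $d_k^{(j)}\le1-c_{(k+1)2^{-j}}$, likewise $\tau(F_j)\le\frac12$. Finally $ae_r\ge re_r$ and $a(1-e_r)\le r(1-e_r)$ give, part by part,
$$aE_j\ge t_jE_j,\qquad a(1-F_j)\le(t_j+2^{-j})(1-F_j).$$

**Step 3 (the limit).** Let $f=\inf_jE_j$ and $e=\sup_jF_j$, projections commuting with $a$. For all $i,j$, with $m=\max(i,j)$, $F_i\le F_m\le E_m\le E_j$; hence $e\le f$. By normality $\tau(f)\ge\frac12\ge\tau(e)$. Since $E_j\to f$ and $F_j\to e$ strongly and $t_j\to t$ in norm,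
$$(a-t)f\ge0,\qquad(a-t)(1-e)\le0. \tag{4}$$
Let $g=f-e$. As $g\le f$ and $g\le1-e$ and everything commutes, (4) gives both $(a-t)g\ge0$ and $(a-t)g\le0$, so $ag=tg$.

**Step 4 (adjusting the trace to $\frac12$).** This step divides the part $g$ where $a$ equals its median. Since $0\le\frac12-\tau(e)\le\tau(f)-\tau(e)=\tau(g)$, there is a projection $p'\le g$ with $\tau(p')=\frac12-\tau(e)$. Put $p=e+p'$, a projection with $\tau(p)=\frac12$. From $ag=ga=tg$ we get $ap'=agp'=tp'$ and $p'a=p'ga=tp'$, so $p$ commutes with $a$. As $e\le f$, (4) gives $ae\ge te$, so $ap=ae+tp'\ge tp$. As $1-f\le1-e$, (4) gives $a(1-f)\le t(1-f)$, so $a(1-p)=a(1-f)+a(g-p')\le t(1-f)+t(g-p')=t(1-p)$. $\square$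

**Lemma 6 (halving).** Let $a=a^*\in\mathcal N$ with $\tau(a)=0$ and $\alpha\le a\le\beta$, where $\alpha,\beta\in Z$ are self-adjoint and $\beta-\alpha\le\omega$ ($\omega>0$ a scalar). There are a type II$_1$ algebra $\mathcal N_1$, a $*$-isomorphism $\theta:M_2(\mathcal N_1)\to\mathcal N$, and self-adjoint $e,f\in\mathcal N_1$ with
$$a=\theta\begin{pmatrix}e&f\\f&e\end{pmatrix},\qquad\|f\|\le\frac\omega2,\qquad\|e\|\le\frac\omega2,\qquad\tau_{\mathcal N_1}(e)=0,$$
and $\alpha_1\le e\le\beta_1$ for some self-adjoint central $\alpha_1,\beta_1\in\mathcal N_1$ with $\beta_1-\alpha_1\le\omega/2$.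

**Proof.** **Step 1 (a median inside the interval).** Take $p,t$ from Lemma 5. We show that $t$ may be chosen with $\alpha\le t\le\beta$. Applying $\tau$ to $\alpha\le a\le\beta$ gives $\alpha\le0\le\beta$. Replace $t$ by $t'=\max(t,\alpha)$, formed in the lattice of self-adjoint elements of $Z$. With the central projection $c=1_{[0,\infty)}(t-\alpha)$ we have $t'=ct+(1-c)\alpha$, so $ap=cap+(1-c)ap\ge ctp+(1-c)\alpha p=t'p$, while $a(1-p)\le t(1-p)\le t'(1-p)$. In the same way, replacing $t'$ by $\min(t',\beta)$ keeps both inequalities: the first because the right side becomes smaller, the second because $a(1-p)\le\beta(1-p)$ as well, again by cutting with a central projection. The new $t$ lies between $\alpha$ and $\beta$.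

**Step 2 (the $2\times2$ picture).** This step folds $\mathcal N$ in half. Since $\tau(p)=\frac12=\tau(1-p)$, there is $u\in\mathcal N$ with $u^*u=p$ and $uu^*=1-p$. Let $\mathcal N_1=p\mathcal Np$. It is of type II$_1$ with center $Zp$, and its center-valued trace is $x\mapsto2\tau(x)p$: this map is positive and tracial, and $2\tau(cp)p=2c\cdot\frac12p=cp$ for $c\in Z$. Put $w_1=p$, $w_2=u$. Then $w_i^*w_j=\delta_{ij}p$ and $w_1w_1^*+w_2w_2^*=1$, so $(x_{ij})\mapsto\sum_{i,j}w_ix_{ij}w_j^*$ is a $*$-isomorphism $M_2(\mathcal N_1)\to\mathcal N$ with inverse $x\mapsto(w_i^*xw_j)$. Since $a$ commutes with $p$ and $pu=0$, $pau=apu=0$, so $a$ corresponds to $\operatorname{diag}(a_1,a_2)$ with $a_1=ap$ and $a_2=u^*au$. Conjugating by the self-adjoint unitary $\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ turns this into $\begin{pmatrix}e&f\\f&e\end{pmatrix}$ with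
$$e=\frac{a_1+a_2}2,\qquad f=\frac{a_1-a_2}2 ;$$
let $\theta$ be the isomorphism combined with this conjugation.

**Step 3 (the estimates).** By Step 1, $tp\le a_1\le\beta p$. Since $a_2=u^*a(1-p)u$ and $u^*cu=cp$ for $c\in Z$, also $\alpha p\le a_2\le tp$. Therefore
$$0\le f\le\frac{\beta-\alpha}2p,\qquad \alpha_1:=\frac{t+\alpha}2p\ \le\ e\ \le\ \frac{\beta+t}2p=:\beta_1 ,$$
so $\|f\|\le\omega/2$ and $\beta_1-\alpha_1=\frac{\beta-\alpha}2p\le\frac\omega2$. Next, $\tau(a_2)=\tau(auu^*)=\tau(a(1-p))$, so $\tau(e)=\frac12\tau(a)=0$ and $\tau_{\mathcal N_1}(e)=0$. Applying $\tau_{\mathcal N_1}$ to $\alpha_1\le e\le\beta_1$ gives $\alpha_1\le0\le\beta_1$. Hence $\alpha_1\ge\beta_1-\frac\omega2\ge-\frac\omega2$ and $\beta_1\le\alpha_1+\frac\omega2\le\frac\omega2$, so $\|e\|\le\omega/2$. $\square$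

**Proof of (1)$\Rightarrow$(3) for $\mathcal N$ of type II$_1$.** Let $\tau(a)=0$. If $a=0$ take $z=0$. Otherwise let $\omega=2\|a\|$ and $\omega_s=2^{-s}\omega$.

**Step 1 (iterating the halving).** This step produces infinitely many levels; unlike for matrices, the recursion does not stop. Start with $\mathcal N_0=\mathcal N$, $e_0=a$, and the central interval from $-\|a\|$ to $\|a\|$, of length $\omega_0=\omega$. Applying Lemma 6 again and again we obtain $\theta_s:M_2(\mathcal N_s)\to\mathcal N_{s-1}$ and $e_s,f_s\in\mathcal N_s$ ($s\ge1$) with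
$$e_{s-1}=\theta_s\begin{pmatrix}e_s&f_s\\f_s&e_s\end{pmatrix},\qquad\|e_s\|\le\omega_s,\qquad\|f_s\|\le\tfrac12\omega_{s-1}=\omega_s,$$
where $e_s$ has trace zero and lies in a central interval of length at most $\omega_s$, so that the lemma applies again.

**Step 2 (truncated solutions).** This step replaces the missing bottom of the recursion by $0$. For $S\ge0$ put
$$z_S^{(S)}=0,\qquad z_{s-1}^{(S)}=\theta_s\begin{pmatrix}z_s^{(S)}&f_s\\0&z_s^{(S)}\end{pmatrix}\quad(1\le s\le S).$$
Each $z_s^{(S)}$ is nilpotent, since a block triangular matrix with nilpotent diagonal blocks is. From $\|z_{s-1}^{(S)}\|\le\|z_s^{(S)}\|+\|f_s\|$ we get $\|z_s^{(S)}\|\le\sum_{j>s}\omega_j=\omega_s$.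

The element $z_{s-1}^{(S)}+z_{s-1}^{(S)*}-e_{s-1}$ is the image under $\theta_s$ of the diagonal matrix with both entries $z_s^{(S)}+z_s^{(S)*}-e_s$, so the two norms agree. Descending to $s=S$, $\|z_0^{(S)}+z_0^{(S)*}-a\|=\|e_S\|\le\omega_S$ for $S\ge1$. Likewise $z_{s-1}^{(S+1)}-z_{s-1}^{(S)}$ is the image of a diagonal matrix with both entries $z_s^{(S+1)}-z_s^{(S)}$, and $z_S^{(S+1)}-z_S^{(S)}=\theta_{S+1}\begin{pmatrix}0&f_{S+1}\\0&0\end{pmatrix}$. So $\|z_0^{(S+1)}-z_0^{(S)}\|=\|f_{S+1}\|\le\omega_{S+1}$. Hence $z_0^{(S)}$ converges in norm to some $z\in\mathcal N$ with $z+z^*=a$. A norm limit of nilpotents need not be quasinilpotent, so we still need uniform bounds on powers.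

**Step 3 (uniform resolvent bounds).** We claim: if $r\ge0$, $0\le s\le S$ and $\omega_s|\lambda|\le2^rx_0$, then $\|(1-\lambda z_s^{(S)})^{-1}\|\le B_r$. For $r=0$ we have $\|\lambda z_s^{(S)}\|\le\omega_s|\lambda|\le x_0\le\frac12$, so the norm is at most $2=B_0$. For $s=S$ the inverse is $1$. Let $r\ge1$ and $s<S$, and argue by induction on $S-s$. Since $\omega_{s+1}|\lambda|\le2^{r-1}x_0$, the claim for $(s+1,r-1)$ bounds the diagonal blocks' inverses by $B_{r-1}$. The off-diagonal block has norm $|\lambda|\|f_{s+1}\|\le\frac12\omega_s|\lambda|\le\kappa\omega_s|\lambda|\le2^{r-2}$. By (2) the norm is at most $B_{r-1}^2(1+2^{r-2})\le B_r$.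

**Step 4 (powers of the limit).** Lemma 2 applies to $z_0^{(S)}$ with $\omega=2\|a\|$, since $\|z_0^{(S)}\|\le\omega\le2\kappa\omega$, and gives $\|(z_0^{(S)})^k\|\le(25e\cdot2\|a\|/k)^k\le(136\|a\|/k)^k$ for $k\ge1$. Let $S\to\infty$: $\|z^k\|\le(136\|a\|/k)^k$. With Theorem B for the type I part, Theorem C is proved. $\square$

## 9. The lower bound $1/(k+1)!$

For Theorem D recall Example 3: with $P_n=\frac1nJ_n$ and the choice $T_n=\frac1nU_n$, the numbers $v^*T_n^kv$ tend to $\frac1{(k+1)!}$. The proof shows that along a suitable subsequence the same limits are forced for any quasinilpotent $z$. The only inputs are that $T_n$ and $T_n^*$ are both nilpotent and that they are linked by a rank-one matrix; nilpotency is read off from determinants.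

**Proof of Theorem D.** Since $P_n$ has trace $1$, $\tau(a)=0$. For $n\ge2$, $\|P_n-\frac1n1\|=\max(1-\frac1n,\frac1n)=1-\frac1n$, and for $n=1$ the summand is $0$; so $\|a\|=1$. Let $z=\bigoplus T_n$ be quasinilpotent with $z+z^*=a$, and let $M=\|z\|$. From $\|T_n^k\|\le\|z^k\|$ each $T_n$ is quasinilpotent, hence nilpotent.

**Step 1 (a determinant identity).** This step turns nilpotency into an equation for $t_{n,k}=v_n^*T_n^kv_n$, where $P_n=v_nv_n^*$ with $v_n$ a unit vector. Fix $n$ and write $v=v_n$. Then $T_n^*=vv^*-\frac1n-T_n$. Let $|\zeta|\le\frac1{4(M+1)}$ and put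
$$L=\Big(1-\frac\zeta n\Big)1-\zeta T_n .$$
Since $|\zeta|\le\frac14$, we have $|1-\frac\zeta n|\ge\frac12$. As $T_n$ is nilpotent, all eigenvalues of $L$ are $1-\frac\zeta n$, so $L$ is invertible with $\det L=(1-\frac\zeta n)^n$. As $T_n^*$ is nilpotent, $\det(1+\zeta T_n^*)=1$. Now $1+\zeta T_n^*=L+\zeta vv^*$, so the matrix determinant lemma gives
$$1=\det(L+\zeta vv^*)=\Big(1-\frac\zeta n\Big)^n\big(1+\zeta\,v^*L^{-1}v\big). \tag{5}$$
Since $L^{-1}=\sum_{k\ge0}\zeta^k(1-\frac\zeta n)^{-k-1}T_n^k$, a finite sum, (5) becomes
$$\sum_{k\ge0}\zeta^{k+1}\Big(1-\frac\zeta n\Big)^{-k-1}t_{n,k}=\Big(1-\frac\zeta n\Big)^{-n}-1. \tag{6}$$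

**Step 2 (the limit $n\to\infty$).** This step extracts the coefficients. We have $|t_{n,k}|\le M^k$, so the $k$-th term in (6) is at most $2|\zeta|(2|\zeta|M)^k\le2|\zeta|2^{-k}$ in modulus, uniformly in $n$. By a diagonal argument there is a subsequence of $n$ along which $t_{n,k}\to t_k$ for every $k$. Dominated convergence in (6) gives
$$\sum_{k\ge0}\zeta^{k+1}t_k=e^\zeta-1\qquad\Big(|\zeta|\le\frac1{4(M+1)}\Big),$$
and comparing coefficients, $t_k=\frac1{(k+1)!}$. Since $\|z^k\|\ge\|T_n^k\|\ge|t_{n,k}|$ for all $n$, we get $\|z^k\|\ge\frac1{(k+1)!}$ for all $k\ge0$.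

**Step 3 (consequences).** In particular $z^k\ne0$ for every $k$, so $z$ is not nilpotent. By Stirling's formula $((k+1)!)^{1/k}$ is asymptotic to $k/e$, so $\liminf_kk\,\|z^k\|^{1/k}\ge e$. Hence no choice of $z$ for this $a$ has $\|z^k\|^{1/k}=o(1/k)$, and the order $1/k$ in Theorems B and C cannot be improved. $\square$
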